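# Mixing generators inside the orbit relation of a free group action

## Pmp actions, orbit relations and correlations

Throughout, $(X,\mu)$ is a standard nonatomic probability space, for instance $[0,1]$ with Lebesgue measure. An *automorphism* is a measure-preserving Borel bijection. Null sets are discarded freely: we pass to conull invariant Borel sets without comment, so all maps are Borel and a free action is free at every point.

**Definition 1 (pmp, free, ergodic).** A *pmp action* of a countable group $G$ on $(X,\mu)$ is an action by automorphisms. It is *free* if $gx\ne x$ for all $x$ and all $g\neq 1$. It is *ergodic* if every invariant set has measure $0$ or $1$.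

Example. Let $G$ be infinite, acting on $\{0,1\}^G$ with the fair-coin product measure by $(gx)(h)=x(g^{-1}h)$ (the Bernoulli action). It is free a.e.: if $g\ne1$, choose infinitely many pairwise disjoint pairs $\{h,g^{-1}h\}$. The equation $gx=x$ forces $x$ to agree on each pair, and these are independent events of probability $\frac12$.

**Definition 2 (orbit relation, full group).** For an action $\alpha$, $\mathcal R_\alpha$ is the equivalence relation of lying in the same orbit. For an automorphism $T$ we write $R_T$ for its orbit relation. The *full group* $[R]$ consists of the automorphisms $\varphi$ with $(x,\varphi x)\in R$ for all $x$.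

Example. Let $T$ be an automorphism with infinite orbits and let $\varphi\in[R_T]$; say $\varphi$ exchanges $x$ and $Tx$ for $x$ in a set $B$ with $B\cap TB=\emptyset$, and fixes all other points. Then $T'=\varphi T\varphi^{-1}$ has the same orbits as $T$: the $T'$-orbit of $x$ is the $\varphi$-image of the $T$-orbit of $\varphi^{-1}x$, and $\varphi$ maps each $T$-orbit onto itself. Only the order in which an orbit is visited has changed. By contrast, $T^2$ generates a strictly smaller relation, since $Tx$ is not in the $T^2$-orbit of $x$.

**Definition 3 (degrees of mixing).** A pmp action of $G$ is *weak mixing* if the diagonal action on $(X\times X,\mu\otimes\mu)$ is ergodic. It is *totally weak mixing* if its restriction to every infinite subgroup is weak mixing. It is *mixing* if $\mu(gA\cap B)\to\mu(A)\mu(B)$ as $g\to\infty$ in $G$ for all measurable $A,B$. An automorphism $T$ is *totally ergodic* if $T^q$ is ergodic for every $q\ge1$.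

Examples. (a) A rotation of the circle by an irrational angle is totally ergodic, because its powers are irrational rotations. It is not weak mixing, because $\{(x,y):x-y\in[0,\frac12)\}$ is invariant of measure $\frac12$.

(b) The Bernoulli action is mixing. If $A,B$ depend on finite coordinate sets $F,F'$, then $gA$ depends on $gF$, which is disjoint from $F'$ for all but finitely many $g$, and then $gA$ and $B$ are independent. General sets are approximated by such sets.

(c) Let $\mathbf F_2$ act on the Bernoulli space of $\mathbf Z$ through the homomorphism $a_1\mapsto1$, $a_2\mapsto0$. The action is weak mixing because the $\mathbf Z$-action is. It is not totally weak mixing, because $\langle a_2\rangle$ acts trivially.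

Mixing actions of infinite groups are totally weak mixing. Indeed, restrictions to infinite subgroups are mixing, the diagonal square of a mixing action is mixing (check rectangles, then approximate), and a mixing action of an infinite group is ergodic, since an invariant $A$ satisfies $\mu(A)=\mu(A)^2$.

**Definition 4 (words and correlations).** Let $\mathbf F_n$ be free on $a_1,a_2,\dots$ ($n$ generators, $n\in\mathbf N\cup\{\infty\}$), and let $T=(T_i)$ be automorphisms. For a reduced word $w=s_N\cdots s_1$ put $|w|=N$ and $T^w=T^{s_N}\circ\cdots\circ T^{s_1}$, where $T^{a_i^{\pm1}}=T_i^{\pm1}$. So $s_1$ is applied first. The maximal powers of single generators in $w$ are its *syllables* $a_{i_1}^{m_1},a_{i_2}^{m_2},\dots$, listed in order of application. The *correlation* of $A,B$ along $w$ is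
$$c_T(w;A,B)=\mu\big(A\cap (T^w)^{-1}B\big)-\mu(A)\mu(B)=\mu(T^wA\cap B)-\mu(A)\mu(B).\tag{1}$$

Example. For $w=a_2a_1^{-3}$ we have $|w|=4$, $T^w=T_2\circ T_1^{-3}$, and the syllables are $a_1^{-3}$, then $a_2$. For $n=\infty$ the sequence $a_1,a_2,a_3,\dots$ tends to infinity in $\mathbf F_\infty$ although all its terms have length $1$. So "$w\to\infty$" means that $|w|$ grows or that new generators appear.

Replacing $A,B$ by $A',B'$ changes $c_T(w;A,B)$ by at most $2\mu(A\triangle A')+2\mu(B\triangle B')$, uniformly in $w$. So it is enough to test mixing on a dense family of sets.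

## Choosing mixing generators for a given orbit relation

The following is taken as known.

**Known Theorem.** Let $n\in\mathbf N\cup\{\infty\}$ and let $\alpha:\mathbf F_n\curvearrowright(X,\mu)$ be a free ergodic pmp action. Then there is a free totally weak mixing pmp action $\beta:\mathbf F_n\curvearrowright(X,\mu)$ with $\mathcal R_\beta=\mathcal R_\alpha$.

The question, from Konrad Wróbel, "Orbit equivalence and total weak mixing of free group actions", arXiv:2608.20165 (2026), is whether $\beta$ can be taken to be mixing. In plain words: we are given only the orbits of a free ergodic action of a free group, and we may choose new free generators producing exactly these orbits. Can we choose them so that any two sets become asymptotically independent along *every* sequence of group elements going to infinity? The answer is yes.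

**Theorem A.** For every $n\in\mathbf N\cup\{\infty\}$ and every free ergodic pmp action $\alpha:\mathbf F_n\curvearrowright (X,\mu)$ there is a free mixing pmp action $\beta:\mathbf F_n\curvearrowright(X,\mu)$ with $\mathcal R_\beta=\mathcal R_\alpha$.

It follows from a statement that keeps the orbits of each generator separately.

**Theorem B.** Let $n\ge1$ and let $\gamma:\mathbf F_n\curvearrowright(X,\mu)$ be a free pmp action such that every $\gamma(a_i)$ is totally ergodic. Let $m_0$ be an integer with $0\le m_0\le n$, and let $0<\varepsilon\le 1$. Then there is a free mixing pmp action $\beta$ of $\mathbf F_n$ such that $\beta(a_i)$ and $\gamma(a_i)$ have the same orbits for every $i$ (hence $\mathcal R_\beta=\mathcal R_\gamma$), and $\mu\{\beta(a_i)\ne\gamma(a_i)\}\le\varepsilon$ for all $i\le m_0$.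

**Theorem B implies Theorem A.** For $n=0$ there is nothing to prove, since the trivial group has no ergodic action on a nonatomic space. For $n\ge1$ let $\gamma$ be the totally weak mixing action from the Known Theorem. Each $\langle a_i^q\rangle$ is infinite, so $\gamma(a_i)^q$ is weak mixing, hence ergodic. Thus each $\gamma(a_i)$ is totally ergodic, and Theorem B with $m_0=0$ applies.

## One generator is easy, two interact

For $n=1$, Dye's theorem settles Theorem A: any two ergodic pmp $\mathbf Z$-actions on standard nonatomic spaces are orbit equivalent. So some isomorphism of measure spaces carries the orbits of a Bernoulli shift to those of $\alpha$, and we transport the shift.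

This suggests a first attempt for $n\ge2$: treat the generators one at a time. If each $\gamma(a_i)$ is ergodic, use Dye's theorem to replace it by a mixing automorphism $T_i$ with the same orbits. We will see (Corollary 2) that the $T_i$ still generate a free action with the same orbit relation, so the algebra is fine. What breaks is mixing along words that involve several generators.

Here is an explicit failure. Let $S$ be the Bernoulli shift of $\mathbf Z$ on $Y$, let $\mathbf F_2$ act on $Y$ with both $a_1$ and $a_2$ acting as $S$, and let $\mathbf F_2\curvearrowright Z$ be a Bernoulli action. Consider the product action on $Y\times Z$. It is free because the second factor is. Each $a_i$ acts as a product of two mixing automorphisms, which is mixing. But $w_k=a_1^ka_2^{-k}$ acts trivially on $Y$, so for $A=A_0\times Z$ with $\mu(A)=\frac12$ the correlation of $A$ with itself along $w_k$ is $\mu(A)-\mu(A)^2=\frac14$ for all $k$. Mixing of each generator says nothing about $w_k$.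

So the generators must be changed in a way that is independent from one generator to the next. The tool for this is that a reduced word never returns to the same orbit of the same generator.

## Reduced sequences never return to the same generator orbit

Let $T=(T_i)_{i\in I}$ generate a free action of the free group on $I$, let $R_i=R_{T_i}$, and write $[z]_{R_i}$ for the class of $z$.

**Definition 5 (reduced sequence).** Points $z_0,\dots,z_j$ form a *reduced sequence of type* $(i_1,\dots,i_j)$ if $i_l\ne i_{l+1}$, $(z_{l-1},z_l)\in R_{i_l}$ and $z_{l-1}\neq z_l$ for all relevant $l$.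

Example. $x,\;T_1^2x,\;T_2T_1^2x$ is reduced of type $(1,2)$. In general, the points reached from $x$ at the ends of the syllables of a reduced word form a reduced sequence.

**Fact 1.** Let $z_0,\dots,z_j$ be reduced of type $(i_1,\dots,i_j)$.

1. If $j\ge1$ then $z_0\ne z_j$.
2. The sequence is determined by $z_0$, $z_j$ and its type.
3. The pairs $(i_l,[z_l]_{R_{i_l}})$, $1\le l\le j$, are pairwise distinct.

**Proof.** Write $z_l=T_{i_l}^{m_l}z_{l-1}$ with $m_l\ne0$. Then $z_j=T^gz_0$ with $g=a_{i_j}^{m_j}\cdots a_{i_1}^{m_1}$ reduced. If $j\ge1$ then $g\ne1$, and freeness gives (1). By freeness $g$ is determined by $z_0,z_j$, hence so are all $m_l$ (the type being given), which is (2). For (3), suppose $l<l'$ and $(i_l,[z_l])=(i_{l'},[z_{l'}])$, and let $i=i_l=i_{l'}$. Since $i_{l+1}\ne i$ we have $l'\ge l+2$. Now $z_{l'-1}\in[z_{l'}]_{R_i}=[z_l]_{R_i}$, so $z_{l'-1}=T_i^kz_l$ for some $k$. Also $z_{l'-1}=T^\delta z_l$ with $\delta=a_{i_{l'-1}}^{m_{l'-1}}\cdots a_{i_{l+1}}^{m_{l+1}}$, a nontrivial reduced word whose first-applied letter is not $a_i^{\pm1}$. Hence $\delta\neq a_i^k$, contradicting freeness. $\square$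

**Corollary 2.** If $T_i'$ is an automorphism with orbit relation $R_i$ for every $i$, then $(T_i')$ also generates a free action, with the same orbit relation.

**Proof.** The orbits of $T_i'$ are the classes of $R_i$, which are infinite. So the syllable endpoints of a $T'$-trajectory of a nontrivial reduced word form a reduced sequence, whose ends differ by Fact 1(1). Both families generate the relation generated by the $R_i$. $\square$

## Cutting orbits into blocks and shuffling pieces

This section concerns one automorphism $T$ with infinite orbits, and integers $q\ge1$ and $H\ge20q$. We build a family of automorphisms $T'$ with the same orbits, differing from $T$ on a set of measure at most $1/q$.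

We use a theorem of Kechris–Solecki–Todorcevic: a Borel graph on a standard Borel space with all degrees $\le d$ has a Borel coloring with $d+1$ colors. Such a graph then has a Borel maximal independent set: run through the color classes in order and add each vertex that has no neighbor already chosen.

**Step 1: blocks.** We cut every orbit into intervals of comparable length. Join $x$ to $T^jx$ for $0<|j|<H$ and let $B$ be a Borel maximal independent set. By maximality every orbit meets $B$. By independence, return times to $B$ are at least $H$. If after $b\in B$ there were no return, or the next return came after time at least $2H$, then none of $Tb,\dots,T^{2H-1}b$ would lie in $B$, and $T^Hb$ could be added to $B$. The same argument with $T^{-H}b$ works backward. So $B$ is met infinitely often in both directions with return times in $[H,2H-1]$. A *block* is $Q=\{b,Tb,\dots,T^{h-1}b\}$ with base $b\in B$ and return time $h$. The point $T^pb$ has *position* $p$.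

If a Borel set $W$ meets every block $Q$ in at most $c|Q|$ points, then $\mu(W)\le c$. To see this, let $B^h$ be the set of bases with return time $h$. The sets $T^jB^h$, $0\le j<h$, partition $X$, so
$$\mu(W)=\sum_h\int_{B^h}\#\{0\le j<h:T^jb\in W\}\,d\mu(b)\le\sum_h c\,h\,\mu(B^h)=c .$$

**Step 2: the shuffle.** We change the order of visits inside each block. Put $J=\lfloor h/q\rfloor-1\ge19$. For $\theta\in\{0,\dots,q-1\}$ and $\pi\in\mathrm{Sym}\{0,\dots,J-1\}$ let $\Phi$ be the permutation of $\{0,\dots,h-1\}$ with
$$\Phi(\theta+aq+e)=\theta+\pi(a)q+e\quad(0\le a<J,\ 0\le e<q),\qquad \Phi(v)=v\ \text{ for } v<\theta\text{ or }v\ge\theta+Jq .$$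
Call $[\theta,\theta+Jq)$ the *permuted region* and $[\theta+aq,\theta+(a+1)q)$, $0\le a<J$, its *pieces*. Since $\theta+Jq\le(q-1)+(h-q)=h-1$, we have $\Phi(h-1)=h-1$. Choose $(\theta,\pi)$ for each block in a Borel way, and put $\varphi(T^vb)=T^{\Phi(v)}b$ and $T'=\varphi T\varphi^{-1}$. The *$T'$-position* of $\varphi(T^vb)$ is $v$; thus a point with $T'$-position $v$ has position $\Phi(v)$. So $T'$ runs through the same blocks in the same order, and inside a block through the points in order of $T'$-position.

Example (ignoring $H\ge20q$). Let $q=2$, $h=9$, $\theta=1$, so $J=3$, with pieces $\{1,2\},\{3,4\},\{5,6\}$, and let $\pi:0\mapsto2,\ 1\mapsto0,\ 2\mapsto1$. Then $T'$ visits the positions of this block in the order $0,5,6,1,2,3,4,7,8$.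

By Definition 2, $T'$ has orbit relation $R_T$. The points $x,Tx$ lie in one block or in two adjacent blocks, and so do $x,T'x$. Two adjacent blocks together form an interval of a $T$-orbit and of a $T'$-orbit with fewer than $4H$ points. Hence
$$Tx\in\{T'^jx:|j|<4H\},\qquad T'x\in\{T^jx:|j|<4H\}.\tag{2}$$

**Step 3: jumps.** We record where $T'$ may leave $T$. The edge $y\to T'y$ is a *jump edge* if the $T'$-position of $T'y$ is in $\{0\}\cup\{\theta+aq:0\le a\le J\}$, with $\theta$ that of the block of $T'y$; these are the *jump positions*. A forward step at $y$ is a *jump* if $y\to T'y$ is a jump edge. A backward step at $y$ is a jump if $T'^{-1}y\to y$ is a jump edge. In the example the jump positions are $0,1,3,5,7$; the edge from position $2$ to position $3$ is a jump edge (its target has $T'$-position $5$) along which $T'=T$ by accident.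

* *Along a non-jump edge $T'y=Ty$.* The $T'$-positions of $y$ and $T'y$ are $v-1,v$ in the same block, and either both are in one piece, or both are below $\theta$, or both are at least $\theta+Jq$. In each case $\Phi(v)=\Phi(v-1)+1$.
* *$\mu\{T'\ne T\}\le1/q$.* If $T'y$ has $T'$-position $0$ and $\theta\ne0$, then again $T'y=Ty$, since the last position of the preceding block and position $0$ are fixed by the shuffles. So $T'y\ne Ty$ only if the $T'$-position of $T'y$ is one of the $J+1\le h/q$ values $\theta+aq$. These points $T'y$ form at most a fraction $1/q$ of each block.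
* *Any $2q$ consecutive edges of a $T'$-orbit contain a jump edge.* The jump positions are $0,\theta,\theta+q,\dots,\theta+Jq$, and then $0$ in the next block. Consecutive ones differ by at most $\max(q,h-Jq)\le2q-1$, since $h-Jq=h-\lfloor h/q\rfloor q+q\le 2q-1$.

For $q=1$ we have $\theta=0$ and $J=h-1$, and every edge is a jump edge.

**Step 4: bulk points.** Near the ends of a block the shuffle behaves irregularly, so we single out the rest. A point is *bulk* if its position satisfies $q\le p\le h-2q$. A block has at most $q+(2q-1)<3q$ non-bulk points, so the non-bulk set has measure at most $3q/H$. A congruence class mod $q$ of positions in a block has at least $\lfloor h/q\rfloor\ge H/q-1$ members, and at most $3$ of them are non-bulk (one below $q$, at most two above $h-2q$).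

Since $Jq\ge(h-q+1)-q=h-2q+1$, a bulk position satisfies $\theta\le p<\theta+Jq$ for every $\theta$: it lies in the permuted region whatever $\theta$ is, and hence so does the $T'$-position of the point. Positions $0$ and $h-1$ are never bulk, so a run of bulk points along a $T$-orbit stays in one block.

Let $y$ be bulk with position $p$ and $T'$-position $v$. Then $v\equiv p\pmod q$, $\theta\le v<\theta+Jq$, and $v+1\le h-1$. The forward step at $y$ is a jump iff $v+1\in(\theta,\theta+Jq]$ is a jump position; the backward step is a jump iff $v\in[\theta,\theta+Jq)$ is one. (If $v=0$ then $\theta=0$.) Hence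
$$\text{forward step at }y\text{ is a jump}\iff p+1\equiv\theta;\qquad \text{backward step at }y\text{ is a jump}\iff p\equiv\theta\pmod q.\tag{3}$$
If $\theta$ is uniform, each has probability $1/q$. As long as steps are non-jumps, the $T'$-path follows the $T$-path. So if $y$ and the next $M$ points of its $T$-orbit in one direction are all bulk, then by (3) the event that the first $M$ $T'$-steps from $y$ in that direction are all non-jumps excludes exactly $\min(M,q)$ values of $\theta$, and
$$P(\text{first }M\ T'\text{-steps from }y\text{ in this direction are non-jumps})=(1-M/q)^+.\tag{4}$$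

**The case $q=1$ by hand.** Let $\pi$ be uniform on $\mathrm{Sym}\{0,\dots,h-2\}$, and let $x$ have position $p\le h-2$. Its $T'$-position $\pi^{-1}(p)$ is uniform on $\{0,\dots,h-2\}$. With probability $\frac1{h-1}$ it equals $h-2$, and then $T'x$ has position $h-1$. Otherwise $T'x$ has position $\pi(\pi^{-1}(p)+1)$, uniform on the $h-2$ elements of $\{0,\dots,h-2\}\setminus\{p\}$; each of these gets total probability $\frac{h-2}{h-1}\cdot\frac1{h-2}=\frac1{h-1}$. So $T'x$ is *uniform on the block minus $x$*. For long blocks, ergodicity makes the density of a given set $\mathcal B$ in most blocks close to $\mu(\mathcal B)$, so a single random jump removes the correlation. For $q\ge 2$, (4) says that a one-letter word started at a bulk point makes no jump with probability $1-1/q$, so short words are hardly affected.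

## What one shuffle must achieve, and in which order constants are chosen

We will shuffle all generators at stage $1$, shuffle the result at stage $2$, and so on. Three demands compete.

*Convergence and generation.* At stage $k$ pieces of length $q_k$ are shuffled in blocks of length about $H_k$. By (2) one old step costs up to $4H_k$ new steps, so a step of the original generator becomes up to $D_k=\prod_{j\le k}4H_j$ steps of the stage-$k$ generator. To keep the original orbits in the limit, later stages should leave those $D_k$ steps alone at most points, which asks for $q_{k+1}\gg D_k\ge4H_k$.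

*Coverage.* A shuffle with pieces of length $q_{k+1}$ decorrelates only words that very probably make a jump, say those longer than some $K_{k+1}\geq 4q_{k+1}$. So stage $k$ must already have handled words up to a length $L_k\ge K_{k+1}$. Hence $L_k$ must be much larger than $H_k$.

*Error control.* The natural bookkeeping for a word of length $N\le L_k$ asks the whole path to avoid non-bulk points, at a cost of order $N\cdot q_k/H_k$. This forces $H_k\gg q_kL_k$, and the two requirements contradict each other. Here the naive argument stops.

The way out is to classify paths by their *last* jump, and to look for it only among the last $K$ letters, where $K$ depends on $q$ and the tolerance but not on $L$. What happens before enters only through the distribution of the current point, and after integration over the starting point that distribution is exactly $\mu$, because every $T'$ preserves $\mu$. The error is then of order $K^2q/H$, up to a factor counting the generators, so $L$ may be chosen *after* $H$.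

For $q\ge1$ and $\eta\in(0,1)$ let $K(q,\eta)$ be the least integer $K\ge4q$ with $(1-\frac1q)^{K/(2q)-1}\le\eta/8$.

**Lemma 3.** Let $I=I_{old}\sqcup I_{new}$ be finite and nonempty, $m=|I|$. Let $T=(T_i)_{i\in I}$ be totally ergodic automorphisms generating a free action. Let $q\ge1$ be an integer, $q_i=q$ for $i\in I_{old}$ and $q_i=1$ for $i\in I_{new}$. Let $\mathcal A$ be a finite algebra of measurable sets, $\eta\in(0,1)$, $K=K(q,\eta)$. There is $H_0$, depending only on $T,q,\mathcal A,\eta,I_{old},I_{new}$, such that for all integers $H\ge H_0$ and all integers $L\ge1$ there are automorphisms $T_i'$ ($i\in I$) with: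

* (i) $T_i'=\varphi_iT_i\varphi_i^{-1}$ with $\varphi_i\in[R_i]$; in particular $T_i'$ is totally ergodic, and its orbit relation is $R_i$.
* (ii) $\mu\{T_i'\ne T_i\}\le1/q_i$.
* (iii) $T_ix\in\{T_i'^jx:|j|\le4H\}$ for all $x$.
* (iv) For every reduced $w\ne1$ in the letters $a_i^{\pm1}$, $i\in I$, with $|w|\le L$, and all $A,B\in\mathcal A$:
$$|c_{T'}(w;A,B)|\le\delta(w)\,|c_T(w;A,B)|+\eta,\tag{5}$$
where $\delta(w)=1$ if $|w|\le K$ and $w$ contains no letter from $I_{new}$, and $\delta(w)=0$ otherwise.

So short words in old letters are not made worse, and all other words up to length $L$ are decorrelated. We first use the lemma, then prove it.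

## Infinitely many shuffles: Theorem B from Lemma 3

**Step 1: the construction.** Here we fix all constants in a consistent order. Let $T_i^{(0)}=\gamma(a_i)$ with orbit relation $R_i$. Fix finite algebras $\mathcal A_1\subset\mathcal A_2\subset\cdots$ with union dense in the measure algebra. Put $\eta_k=2^{-k}$, $D_0=1$, $L_0=0$, let $q_1\ge2/\varepsilon$ be an integer and $K_1=K(q_1,\eta_1)$.

At stage $k\ge1$ let $I=\{i\le n:i\le m_0+k\}$, which is nonempty as $n\ge1$, let $I_{new}=I\cap\{m_0+k\}$ and $I_{old}=I\setminus I_{new}$. Choose, in this order:

1. an integer $H_k\ge H_0(T^{(k-1)},q_k,\mathcal A_k,\eta_k,I_{old},I_{new})$, and $D_k=4H_kD_{k-1}$;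
2. an integer $q_{k+1}\ge2^{k+1}D_k/\varepsilon$, and $K_{k+1}=K(q_{k+1},\eta_{k+1})$;
3. an integer $L_k\ge\max(K_{k+1},L_{k-1}+1)$;
4. $T_i^{(k)}$, $i\in I$, from Lemma 3 applied to $(T_i^{(k-1)})_{i\in I}$, $q_k,\mathcal A_k,\eta_k$ with $H=H_k$, $L=L_k$; for $i\notin I$ put $T_i^{(k)}=T_i^{(k-1)}$.

By Lemma 3(i) and Corollary 2 the hypotheses persist: each $T_i^{(k)}$ is totally ergodic with orbit relation $R_i$, and the tuple generates a free action. By choice 2, and by the choice of $q_1$ when $k=1$,
$$\frac1{q_k}\le\frac{2^{-k}\varepsilon}{D_{k-1}}\qquad(k\ge1).\tag{6}$$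

**Step 2: convergence.** We obtain limit generators. Fix $i$. For all $k$ with $i<m_0+k$ the index $i$ is old at stage $k$, so $\mu\{T_i^{(k)}\ne T_i^{(k-1)}\}\le1/q_k$, and the inverses differ on a set of the same measure. By (6) these measures are summable, so by Borel–Cantelli $T_i^{(k)}x$ and $(T_i^{(k)})^{-1}x$ are eventually constant in $k$ for a.e. $x$. Let $T_i$ and $V_i$ be the limits. If $T_i^{(k)}x=T_ix$ for all large $k$, then $(T_i^{(k)})^{-1}(T_ix)=x$ for all large $k$, so $V_iT_ix=x$; likewise $T_iV_ix=x$ a.e. Both maps agree on countably many pieces with automorphisms, so they are nonsingular, and $T_i$, being a.e. bijective, preserves $\mu$. Thus $T_i$ is an automorphism in $[R_i]$. If $i\le m_0$, then $i$ is old at every stage, and $\mu\{T_i\ne T_i^{(0)}\}\le\sum_{k\ge1}2^{-k}\varepsilon=\varepsilon$.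

**Step 3: the orbits survive.** We show that $T_i$ generates all of $R_i$. By Lemma 3(iii), one step of $T_i^{(k-1)}$, forward or backward, is a power of $T_i^{(k)}$ with exponent at most $4H_k$ in absolute value. By induction $T_i^{(0)}x=(T_i^{(k)})^jx$ with $|j|\le D_k$. Let $k$ satisfy $i\le m_0+k$. For $l>k$ the index $i$ is old at stage $l$, so $\mu\{T_i\ne T_i^{(k)}\}\le\sum_{l>k}1/q_l$. The set of $x$ for which $T_i$ and $T_i^{(k)}$ differ at one of the $2D_k$ points $(T_i^{(k)})^jx$, $-D_k\le j\le D_k-1$, has measure at most
$$2D_k\sum_{l>k}\frac1{q_l}\le2D_k\sum_{l>k}\frac{2^{-l}}{D_{l-1}}\le2\sum_{l>k}2^{-l}=2^{1-k},$$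
because $D_{l-1}\ge D_k$. Outside this set the points $(T_i^{(k)})^jx$, $|j|\le D_k$, form a segment of the $T_i$-orbit of $x$, and $T_i^{(0)}x$ is one of them. Letting $k\to\infty$, we see that $T_i^{(0)}x$ lies in the $T_i$-orbit of $x$ for a.e. $x$. So, after discarding a null set, $R_i\subseteq R_{T_i}\subseteq R_i$. By Corollary 2, $\beta(a_i):=T_i$ defines a free pmp action with $\mathcal R_\beta=\mathcal R_\gamma$.

**Step 4: mixing.** For each word we find the stage that decorrelates it, and check that later stages do no harm. For $w\ne1$ let $i(w)$ be the largest index of a letter of $w$, and let $k(w)$ be the least $k\ge1$ with $i(w)\le m_0+k$ and $|w|\le L_k$; it exists as $L_k$ increases strictly. For each $k$ only finitely many $w$ have $k(w)\le k$, so $k(w)\to\infty$ as $w\to\infty$.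

Let $k=k(w)\ge2$ and $A,B\in\mathcal A_k$. By minimality $k-1$ fails, so either $i(w)=m_0+k$ and $w$ contains a letter that is new at stage $k$, or $|w|>L_{k-1}\ge K_k$. In both cases $\delta(w)=0$ at stage $k$, so $|c_{T^{(k)}}(w;A,B)|\le\eta_k$. At every stage $l>k$ the letters of $w$ belong to the index set, $|w|\le L_l$ and $A,B\in\mathcal A_l$, so (5) gives $|c_{T^{(l)}}(w;A,B)|\le|c_{T^{(l-1)}}(w;A,B)|+\eta_l$. Since $\mu\{T_i^{(l)}\ne T_i\}\to0$ for each $i$, also $\mu\{(T^{(l)})^w\ne\beta(w)\}\to0$ as $l\to\infty$. Therefore
$$|\mu(\beta(w)A\cap B)-\mu(A)\mu(B)|\le\sum_{l\ge k(w)}\eta_l=2^{1-k(w)}\qquad(A,B\in\mathcal A_{k(w)}).$$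
For $A,B\in\bigcup_j\mathcal A_j$ the right side applies once $k(w)$ is large, and it tends to $0$ as $w\to\infty$. By density $\beta$ is mixing. This proves Theorem B, given Lemma 3. $\square$

## Random shuffles and independence along reduced words

We begin the proof of Lemma 3. Let $H\ge20q$ and $L\ge1$. For each $i\in I$ carry out the block construction with $T_i$, $q_i$, $H$, giving bases $B_i$, *type-$i$ blocks* and *$i$-bulk* points. Let $N_i$ be the set of non-$i$-bulk points and $N^*=\bigcup_{i\in I}N_i$. Then
$$\mu(N_i)\le 3q/H,\qquad\mu(N^*)\le3mq/H.$$
A *step $a_i^{\pm1}$ at $y$* is a forward or backward $T_i'$-step at $y$. Whatever the choices $(\theta,\pi)$, Steps 2 and 3 of the block construction give (i)–(iii); total ergodicity passes to conjugates. It remains to choose the $(\theta,\pi)$ so that (iv) holds. We choose them at random, from finitely many possibilities.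

**Step 1: one coordinate per cell.** Nearby blocks should be shuffled independently, using only finitely many random coordinates. Let $\rho=4HL$ and $\mathrm{Ball}(x)=\{T^gx:|g|\le\rho\}$, with $g$ in the free group on $I$. By the coloring theorem there is a finite Borel coloring $\chi$ of $X$ with $\chi(T^gx)\ne\chi(x)$ for $0<|g|\le2\rho+4H$. Fix $\zeta>0$ and a finite Borel partition of $X$ into parts of measure at most $\zeta$. A *cell* of type $i$ is a nonempty subset of $B_i$ on which $\chi$, the return time $h$, and the part are constant, given by one combination of values. If two distinct type-$i$ blocks meet $\mathrm{Ball}(x)$, their bases are at word distance at most $2\rho+4H$, so they have different colors. Hence *distinct type-$i$ blocks meeting $\mathrm{Ball}(x)$ have their bases in distinct cells.*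

Let $\Omega=\prod_{(i,c)}\{0,\dots,q_i-1\}\times\mathrm{Sym}\{0,\dots,J-1\}$, over all $i\in I$ and cells $c$ of type $i$ ($J$ depends on the cell), with uniform probability $P$ and expectation $\mathbb E$. This space is finite. For $\omega\in\Omega$, a block with base in $c$ uses $(\theta,\pi)=\omega_{i,c}$. This defines $T'=T'_\omega$.

**Step 2: locality.** We check that a path of a word is governed by blocks near its starting point. Fix a reduced word $w=s_N\cdots s_1$, $1\le N\le L$, with syllables $a_{i_1}^{m_1},a_{i_2}^{m_2},\dots$ For $x\in X$ let $x_t=T_\omega'^{\,s_t\cdots s_1}x$. By (2), each $T$-step or $T_\omega'$-step, for any $\omega$, moves a point by a word of length less than $4H$. So any path from $x$ of at most $L$ steps, each a $T$-step or a $T'_\omega$-step ($\omega$ may vary from step to step), stays in $\mathrm{Ball}(x)$. A step $y\to T_i'^{\pm1}y$ and its jump indicator depend only on the coordinates of the type-$i$ blocks of its two ends. So the positions $x_t$ and all jump indicators depend only on coordinates of blocks meeting $\mathrm{Ball}(x)$.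

For fixed $x$ and an $R_i$-class $C$, let $\mathfrak F_{i,C}$ be the $\sigma$-algebra generated by the coordinates of the type-$i$ blocks contained in $C$ that meet $\mathrm{Ball}(x)$. By Step 1, distinct pairs $(i,C)$ involve disjoint sets of coordinates. Hence *for distinct pairs $(i,C)$ the $\mathfrak F_{i,C}$ are independent.*

**Step 3: each syllable meets fresh randomness.** This is where Fact 1 enters. Fix $x$. Let $s_r$ be the first letter of the $l$-th syllable, of type $i=i_l$, and let $E_y=\{x_{r-1}=y\}\ne\emptyset$. On $E_y$ the syllable endpoints form a reduced sequence $x=z_0,\dots,z_{l-1}=y$ of type $(i_1,\dots,i_{l-1})$, since $T'$-orbits are infinite. By Fact 1(2) it depends only on $x$ and $y$. So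
$$E_y=\bigcap_{e<l}\{T_{i_e}'^{\,m_e}z_{e-1}=z_e\}.$$
The $e$-th event here is $\mathfrak F_{i_e,[z_e]}$-measurable, because the steps concerned move inside $[z_{e-1}]_{R_{i_e}}=[z_e]_{R_{i_e}}$ and stay in $\mathrm{Ball}(x)$. Thus $E_y$, and $E_y\cap F$ for any event $F$ determined by positions and jump indicators of steps $\le r-1$, belongs to $\bigvee_{e<l}\mathfrak F_{i_e,[z_e]}$. The behavior of the $l$-th syllable started at $y$ is $\mathfrak F_{i,[y]}$-measurable. For any $z_l\ne y$ in $[y]_{R_i}$ the sequence $z_0,\dots,z_{l-1},z_l$ is reduced, so by Fact 1(3) the pair $(i,[y])$ differs from all $(i_e,[z_e])$, $e<l$. Therefore: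

*The behavior of the $l$-th syllable started at $y$ is independent of $E_y\cap F$.*

## Classifying paths by their last jump

**Step 4: the decomposition.** We split the expected correlation according to the last jump among the last $K$ letters. For $1\le t\le N$ with $t>N-K$ let
$$\mathcal J_t=\{\text{step }t\text{ is a jump, steps }t+1,\dots,N\text{ are not}\}.$$
If $N\le K$, let $\mathcal J_0=\{\text{no jump}\}$. If $N>K$, let $\mathcal J_*=\{\text{no jump among the last }K\text{ steps}\}$. For each $(x,\omega)$ exactly one of these events occurs, so
$$\mathbb E\,c_{T'_\omega}(w;A,B)=\sum_{\text{events }\mathcal J}\int1_A(x)\,\mathbb E\big[1_{\mathcal J}\,(1_B(x_N)-\mu(B))\big]\,d\mu(x).\tag{7}$$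
Put $\nu=3(K+1)mq/H$, so $(K+1)\mu(N^*)\le\nu$. We use repeatedly that
$$\int P(x_t\in W)\,d\mu(x)=\mu(W)\quad\text{for every }t\text{ and every }W,\tag{8}$$
since each $T_\omega'$ preserves $\mu$. This is the identity that makes the steps before the last jump harmless. The *$T$-path* of a word from a point includes its starting point and endpoint.

**Step 5: no jump, short word ($\mathcal J_0$, $N\le K$).** Here the old correlation reappears, multiplied by a factor. On $\mathcal J_0$ we have $x_N=T^wx$. Suppose the $T$-path of $w$ from $x$ avoids $N^*$, and let $z_0,z_1,\dots$ be its syllable endpoints. Then $\mathcal J_0$ says that for each $e$ the $T'_{i_e}$-steps of the $e$-th syllable started at $z_{e-1}$ are non-jumps. These events belong to $\mathfrak F_{i_e,[z_e]}$, for pairs that are distinct by Fact 1(3), so they are independent, and by (4)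
$$P(\mathcal J_0)=p_w:=\prod_e(1-|m_e|/q_{i_e})^+ .$$
The remaining $x$ have measure at most $(N+1)\mu(N^*)\le\nu$. Hence the $\mathcal J_0$-term of (7) differs from $p_w\,c_T(w;A,B)$ by at most $\nu$. Here $p_w\le1$, and $p_w=0$ if $w$ contains a letter from $I_{new}$, since then some factor is $(1-|m_e|)^+=0$. So $p_w\le\delta(w)$.

**Step 6: no jump in the last $K$ steps of a long word ($\mathcal J_*$, $N>K$).** We show that this is unlikely. If the last $K$ letters contain $2q$ consecutive equal letters, then $\mathcal J_*=\emptyset$, because any $2q$ consecutive edges of a $T_i'$-orbit contain a jump edge. Otherwise all runs of equal letters among them have length less than $2q$, so there are at least $K/(2q)$ runs. Every run but the first is the beginning of a syllable of $w$. So at least $K/(2q)-1$ syllables of $w$ begin among the last $K$ letters strictly after the first of these; let $r_1<\dots<r_R$ be the indices of their first letters, $R\ge K/(2q)-1$.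

Let $F_k$ be the event that for all $j\le k$ the point $x_{r_j-1}$ is bulk for the type of $s_{r_j}$ and step $r_j$ is not a jump. The event $F_{k-1}$ is determined by steps before $r_k$. By Step 3 and (3), and since $1-1/q_i\le1-1/q$,
$$P(F_k)=\sum_{y\text{ bulk}}P\big(F_{k-1}\cap E_y\cap\{\text{step }r_k\text{ at }y\text{ is not a jump}\}\big)\le(1-\tfrac1q)P(F_{k-1}),$$
where $E_y=\{x_{r_k-1}=y\}$. On $\mathcal J_*\setminus F_R$ some $x_{r_j-1}$ is non-bulk for its type. By (8),
$$\int P(\mathcal J_*)\,d\mu\le(1-\tfrac1q)^{K/(2q)-1}+3Kq/H\le\eta/8+\nu .$$
This bounds the $\mathcal J_*$-term of (7), as $|1_B-\mu(B)|\le1$.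

**Step 7: what has to be shown for $\mathcal J_t$.** We reduce the remaining terms to an averaging statement. Let $s_t=a_i^\epsilon$ lie in the $l$-th syllable, whose first and last letters have indices $r$ and $r'$. Put $u=t-r+1\ge1$ and $d=r'-t$, so $|m_l|=u+d$. Let $w_t=s_N\cdots s_{t+1}$, so $|w_t|<K$, and let $g=1_B\circ T^{w_t}-\mu(B)$, so $|g|\le1$. On $\mathcal J_t$ the steps after $t$ follow $T$, so $1_B(x_N)-\mu(B)=g(x_t)$.

Call two points *$i$-equivalent* if they lie in the same type-$i$ block and their positions are congruent mod $q_i$. The classes do not depend on $\omega$. Let $\mathbb M_if$ be the function whose value at a point is the average of $f$ over its class. Summing over blocks as in Step 1 of the block construction gives $\|\mathbb M_if\|_1\le\|f\|_1$. I claim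
$$\Big|\int1_A(x)\,\mathbb E[1_{\mathcal J_t}g(x_t)]\,d\mu(x)\Big|\le\frac{13q}H+2\nu+2\|\mathbb M_ig\|_1.\tag{9}$$

**Step 8: past, jump and future separate.** Fix $x$. For $y$ with $E_y=\{x_{r-1}=y\}\neq\emptyset$ let $\lambda_y(z)$ be the probability that the syllable started at $y$ satisfies $T_i'^{\epsilon u}y=z$, that step $t$ is a jump, and that steps $t+1,\dots,r'$ are not. Let $p_t(z)$ be the probability that the $T'$-steps $s_{r'+1},\dots,s_N$ started at $T_i^{\epsilon d}z$ are all non-jumps. Then
$$P(E_y\cap\mathcal J_t\cap\{x_t=z\})=P(E_y)\,\lambda_y(z)\,p_t(z).\tag{10}$$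
If $\lambda_y(z)=0$, both sides vanish. If $\lambda_y(z)>0$, then by the independence in Step 3 some $\omega\in E_y$ realizes the event defining $\lambda_y(z)$, and for it $T_i^{\epsilon d}z=T_i'^{m_l}y\ne y$. So the sequence $z_0,\dots,z_{l-1}=y,\ z_l=T_i^{\epsilon d}z$, continued by the syllable endpoints $z_{l+1},\dots$ of the $T$-path of $s_N\cdots s_{r'+1}$ from $z_l$, is reduced, and it lies on a path of at most $L$ steps, hence in $\mathrm{Ball}(x)$. The three factors in (10) are probabilities of events in $\bigvee_{e<l}\mathfrak F_{i_e,[z_e]}$, in $\mathfrak F_{i,[z_l]}$ and in $\bigvee_{e>l}\mathfrak F_{i_e,[z_e]}$. By Fact 1(3) these are independent, which gives (10).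

Let $W_t$ be the set of $z$ whose $T$-path along $w_t$ meets $N^*$. This path has at most $K$ points, so $\mu(W_t)\le\nu$. If $z\notin W_t$ and $\lambda_y(z)>0$, then (4) and the same independence over syllables give
$$p_t(z)=p_t:=\prod_{e>l}(1-|m_e|/q_{i_e})^+,$$
which does not depend on $z$. Moreover, every $z\notin W_t$ is itself $i$-bulk.

**Step 9: the landing point of a jump is almost uniform on classes.** Let $y$ be $i$-bulk. I claim that there are finitely many $(\kappa_s,Z_s,\Gamma_s)$, with $\kappa_s\ge0$, $\Gamma_s$ a class, and $Z_s\subseteq\Gamma_s$ containing all $i$-bulk points of $\Gamma_s$ except at most one, such that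
$$\sum_s\kappa_s1_{Z_s}\le\lambda_y,\quad\text{with equality at }i\text{-bulk points}.\tag{11}$$

First we describe jumps into a bulk point $z$, with $T'$-position $v\in[\theta,\theta+Jq_i)$, $\theta$ being that of its block. If $\epsilon=+$ and $x_t=z$, step $t$ is a jump iff $v$ is a jump position, that is, $v=\theta+aq_i$ with $0\le a<J$ (a *piece start*). If $\epsilon=-$ and $x_t=z$, step $t$ traverses the edge $z\to T_i'z$ backward, so it is a jump iff $v+1\in(\theta,\theta+Jq_i]$ is a jump position, that is, $v=\theta+aq_i+q_i-1$ with $0\le a<J$ (a *piece end*).

Conversely, whenever $x_t=z$ has as its $T'$-position such a piece start (resp. end), with $z$ bulk or not, step $t$ is a jump. Moreover, steps $t+1,\dots,r'$ are then non-jumps iff $d\le q_i-1$. For $\epsilon=+$ the next jump position is $\theta+(a+1)q_i\le h-1$, reached after $q_i$ further steps. For $\epsilon=-$ the next jump edge is the one into $\theta+aq_i$, traversed at the $q_i$-th further step.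

So if $d\ge q_i$, then $\lambda_y=0$ at bulk points and (11) holds with the empty sum. Let $d\le q_i-1$. Then $\lambda_y(z)$ is at least the probability that $T_i'^{\epsilon u}y=z$ with $z$ at a piece start (resp. end), with equality for bulk $z$. We compute this probability according to the block containing $z$.

*The block $Q_0$ of $y$.* Let $y$ have position $p_0=\theta+a'q_i+b_0$ with $0\le b_0<q_i$. As $y$ is bulk, $0\le a'<J$ for every $\theta$, and the $T'$-position of $y$ is $\theta+\pi^{-1}(a')q_i+b_0$.

For $\epsilon=+$ we need this plus $u$ to equal some $\theta+aq_i$, that is, $b_0+u=cq_i$ with $c=a-\pi^{-1}(a')$; here $c\ge1$ because $u\ge1$. This forces $\theta\equiv p_0-b_0\equiv p_0+u\pmod{q_i}$, so $\theta$ is determined, hence also $b_0,a',c$. For $\epsilon=-$ we need $b_0-u=-cq_i+q_i-1$ with $c=\pi^{-1}(a')-a$; here $c\ge1$ because $b_0-u\le q_i-2$. This forces $\theta\equiv p_0-u+1$, and again $b_0,a',c$ are determined.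

Given this $\theta$ (probability $1/q_i$), the landing piece is $a''=\pi(\pi^{-1}(a')\pm c)$, provided that $\pi^{-1}(a')\pm c\in\{0,\dots,J-1\}$. Now $\pi^{-1}(a')$ is uniform on $J$ values, and $(J-c)^+$ of them satisfy the proviso. Given $\pi^{-1}(a')$, the value of $\pi$ at another index is uniform on the $J-1$ values different from $a'$. So each $a''\ne a'$ has probability $\frac{(J-c)^+}{J(J-1)}$, while $a''=a'$ is impossible as $c\ge1$. The contribution is $\kappa1_Z$ with
$$\kappa=\frac1{q_i}\cdot\frac{(J-c)^+}{J(J-1)},$$
where $Z$ is the set of starts (ends) of all pieces $a''\ne a'$ for this $\theta$. These all lie in the class $\Gamma\subset Q_0$ of residue $p_0+\epsilon u$. Bulk points of $\Gamma$ lie in the permuted region and have this residue, so they are starts (ends) of pieces, and $Z$ misses at most one of them.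

*A block $Q\ne Q_0$, $Q\subset[y]_{R_i}$.* Whether $T_i'^{\epsilon u}y\in Q$, and its $T'$-position $v$ there, is determined by the coordinate of $Q_0$ and the block lengths, because $T_i'$ runs through the blocks in order. Suppose that this outcome has probability $P(Q,v)>0$. Then $Q$ and $Q_0$ both meet $\mathrm{Ball}(x)$, so the outcome is independent of the coordinate $(\theta,\pi)$ of $Q$. Given it, being at a piece start (end) requires $\theta\equiv v$ (resp. $\theta\equiv v+1$) mod $q_i$, which determines $\theta$ and $a$. If $0\le a<J$, then $\pi(a)$ is uniform on $J$ values. The contribution is $\kappa1_Z$ with $\kappa=P(Q,v)\frac1{q_iJ}$, where $Z$ is the set of starts (ends) of all $J$ pieces for this $\theta$. It lies in one class and contains all bulk points of that class.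

For fixed $z$ the listed outcomes are disjoint sub-events of the event defining $\lambda_y(z)$, and they exhaust it if $z$ is bulk. This proves (11). In particular $\sum_s\kappa_s|Z_s|\le\sum_z\lambda_y(z)\le1$.

**Step 10: replacing $g$ by its class averages.** We now sum $g$ against $\lambda_y$. A class $\Gamma_s$ has at least $H/q-1\ge19$ points, at most $3$ of them non-bulk. So $|\Gamma_s\setminus Z_s|\le4$ and hence $|\Gamma_s|\le2|Z_s|$. Also, as $H/q\ge20$, we have $H/q-5\ge\frac34H/q$, so
$$4\kappa_s\le\frac{4\kappa_s|Z_s|}{|\Gamma_s|-4}\le\frac{4\kappa_s|Z_s|}{H/q-5}\le\kappa_s|Z_s|\cdot\frac{10q}H .$$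
Let $\hat g=\mathbb M_ig$ and $\lambda_y(W_t)=\sum_{z\in W_t}\lambda_y(z)$. Let $y$ be $i$-bulk. Points outside $W_t$ are bulk, so equality holds in (11) there. Since $\sum_{Z_s\setminus W_t}g=\sum_{\Gamma_s}g-\sum_{\Gamma_s\setminus Z_s}g-\sum_{Z_s\cap W_t}g$,
$$\Big|\sum_{z\notin W_t}\lambda_y(z)g(z)\Big|\le\sum_s\kappa_s\big(|\Gamma_s|\,|\hat g|_{\Gamma_s}+4+|Z_s\cap W_t|\big)\le2\sum_z\lambda_y(z)|\hat g(z)|+\frac{10q}H+\lambda_y(W_t),\tag{12}$$
where $|\hat g|_{\Gamma_s}$ is the constant value of $|\hat g|$ on $\Gamma_s$. The second inequality uses $|\Gamma_s|\le2|Z_s|$ and (11) for the first term, the bound on $4\kappa_s$ and $\sum_s\kappa_s|Z_s|\le1$ for the second, and (11) for the third.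

**Step 11: proof of (9).** We put the pieces together. By (10), $\mathbb E[1_{\mathcal J_t}g(x_t)]=\sum_yP(E_y)\sum_z\lambda_y(z)p_t(z)g(z)$. The terms with $y\in N_i$ contribute at most $P(x_{r-1}\in N_i)$. For bulk $y$, the part $z\in W_t$ of the inner sum is at most $\lambda_y(W_t)$, and the part $z\notin W_t$ is $p_t\le1$ times the sum in (12). By the independence in Step 3, $P(E_y)\lambda_y(z)\le P(E_y\cap\{x_t=z\})$. Therefore
$$|\mathbb E[1_{\mathcal J_t}g(x_t)]|\le P(x_{r-1}\in N_i)+2P(x_t\in W_t)+\frac{10q}H+2\,\mathbb E|\hat g(x_t)| .$$
Integrating over $x$ and using (8), which also gives $\int\mathbb E|\hat g(x_t)|\,d\mu=\|\hat g\|_1$, we obtain at most $\frac{3q}H+2\nu+\frac{10q}H+2\|\hat g\|_1$. This is (9). The bound involves neither $N$ nor $L$.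

## Fixing the block length, then the random choice

**Step 12: the choice of $H_0$.** We make all errors small by taking $H$ large, independently of $L$. Let $g$ range over the finitely many functions $1_B\circ T^v-\mu(B)$ with $|v|\le K$, $B\in\mathcal A$. They satisfy $\int g\,d\mu=0$ and $|g|\le1$. Let $S=T_i^{q_i}$, which is ergodic because $T_i$ is totally ergodic, and let $A_Mg=\frac1M\sum_{0\le j<M}g\circ S^j$. The classes of type $i$ are intervals of $S$-orbits of length $\ell\ge H/q-1\ge H/(2q)$. Over such an interval the averages of $g\circ S^j$ and of $g$ differ by at most $2j/\ell$. Averaging over $j<M$ gives $|\mathbb M_iA_Mg-\mathbb M_ig|\le M/\ell\le2Mq/H$. Hence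
$$\|\mathbb M_ig\|_1\le\|A_Mg\|_1+2Mq/H .$$
By the mean ergodic theorem $\|A_Mg\|_1\to0$ as $M\to\infty$. So the right side is as small as we like if first $M$ and then $H$ is large, whatever the block structure. Hence there is $H_0\ge20q$, depending only on $T,q,\mathcal A,\eta,I_{old},I_{new}$, such that for all $H\ge H_0$
$$\nu+K\Big(\frac{13q}H+2\nu+2\max_{i,g}\|\mathbb M_ig\|_1\Big)\le\frac\eta4 .$$
In (7) there are at most $K$ events $\mathcal J_t$ and exactly one of $\mathcal J_0,\mathcal J_*$. If $N\le K$, Step 5 and (9) give the bound $\delta(w)|c_T(w;A,B)|+\eta/4$. If $N>K$, Step 6 and (9) give $\eta/8+\eta/4$. So for $1\le|w|\le L$ and $A,B\in\mathcal A$,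
$$|\mathbb E\,c_{T'_\omega}(w;A,B)|\le\delta(w)\,|c_T(w;A,B)|+\eta/2.\tag{13}$$

**Step 13: the choice of $\omega$.** We pass from expectations to a single $\omega$ by a variance bound. Here $L$ does enter, but the parameter $\zeta$ is still free. Let $Y_\omega=\int1_A(x)1_B(x_N)\,d\mu(x)$, so that $c_{T_\omega'}(w;A,B)=Y_\omega-\mu(A)\mu(B)$. Let $S(x)$ be the set of $(i,c)$ such that some type-$i$ block with base in the cell $c$ meets $\mathrm{Ball}(x)$. By Step 2, $x_N$ depends only on the coordinates in $S(x)$. If $S(x)\cap S(x')=\emptyset$, then $x_N$ and $x_N'$ are independent, and the covariance of $1_B(x_N)$ and $1_B(x'_N)$ is $0$; it never exceeds $1$. So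
$$\mathrm{Var}(Y)\le(\mu\otimes\mu)\{(x,x'):S(x)\cap S(x')\ne\emptyset\}.$$
Let $D=m\cdot\#\{g:|g|\le\rho\}$. Each point of $\mathrm{Ball}(x)$ lies in one block of each type, so $|S(x)|\le D$. The union $U$ of the type-$i$ blocks with base in $c$ has measure at most $2H\mu(c)\le2H\zeta$, and $(i,c)\in S(x')$ only if $T^gx'\in U$ for some $|g|\le\rho$, which has measure at most $D\cdot2H\zeta$. Hence $\mathrm{Var}(Y)\le2HD^2\zeta$, where $D$ does not depend on $\zeta$. For $\zeta$ small enough, Chebyshev's inequality and a union bound over the finitely many triples $(w,A,B)$ with $1\le|w|\le L$ and $A,B\in\mathcal A$ give an $\omega$ with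
$$|c_{T'_\omega}(w;A,B)-\mathbb E\,c_{T'_\omega}(w;A,B)|\le\eta/2$$
for all of them. As (13) holds for every $\zeta$, this $\omega$ satisfies (5), which is (iv). This proves Lemma 3, and with it Theorems B and A. $\blacksquare$
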